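\title{Borel groups generated by Hurewicz subspaces: an independence result}

\begin{abstract}
We show that the statement ``some Borel topological group that is not $\sigma$-compact is generated by a Hurewicz subspace'' is independent of ZFC. It fails in the Miller model, and for Polish groups it fails in ZFC. Under the Continuum Hypothesis we construct an example inside a compact metrizable group of exponent $2$. The group is the graph of a homomorphism to $\mathbb Z_2$ induced by a coloring of the Cantor set whose color class lies in $\Sigma^0_\omega\setminus\Pi^0_\omega$; the asymmetry between these two Borel classes is what makes the construction possible.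
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(u_n)_{n\in\omega}$ be a sequence of open covers of a space $X$. If $X$ is compact, each $u_n$ has a finite subcover. If $X$ is only $\sigma$-compact, say the union of an increasing sequence of compact sets $K_n$, we can still pick a finite $v_n\subseteq u_n$ that covers $K_n$, and then every point of $X$ is covered by all but finitely many of the $v_n$. The following two properties retain this consequence of $\sigma$-compactness and forget the compact sets. Throughout, ``almost all'' means ``all but finitely many''.

\begin{definition}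
A topological space $X$ is \emph{Hurewicz} if for every sequence $(u_n)_{n\in\omega}$ of open covers of $X$ there are finite sets $v_n\subseteq u_n$ such that every $x\in X$ belongs to $\bigcup v_n$ for almost all $n$. It is \emph{Menger} if for every such sequence there are finite sets $v_n\subseteq u_n$ with $X=\bigcup_n\bigcup v_n$.
\end{definition}

Thus $\sigma$-compact implies Hurewicz, and Hurewicz implies Menger. It is known in ZFC that a Hurewicz space need not be $\sigma$-compact. Among definable spaces, however, the three properties coincide. A \emph{Borel space} is a separable metrizable space that is a Borel subset of its completion; an \emph{analytic space} is a separable metrizable space that is a continuous image of a Polish space. Every Borel space is analytic.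

\begin{theorem}[Hurewicz; Arhangel'skii \cite{Arh}]\label{thm:analytic}
An analytic Menger space is $\sigma$-compact.
\end{theorem}

A topological group is called Borel, analytic or Polish if its underlying space is. A subset $X$ of a group $G$ \emph{generates} $G$ if $\langle X\rangle$, the smallest subgroup containing $X$, equals $G$. The question posed in \cite{Zdo05} is whether a Borel group that is not $\sigma$-compact can be generated by a Hurewicz subspace. So we ask for the status, relative to ZFC, of the statement
\begin{quote}
$(\ast)$\quad there are a Borel topological group $G$ that is not $\sigma$-compact and a subset $X\subseteq G$ that generates $G$ and is Hurewicz in the subspace topology.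
\end{quote}

The simplest cases all point against $(\ast)$. Put $\widetilde X=X\cup X^{-1}\cup\{1\}$. The group $\langle X\rangle$ is the union over $n\ge1$ of the images of $\widetilde X^{\,n}$ under the continuous map $(x_1,\dots,x_n)\mapsto x_1\cdots x_n$. A finite power of a $\sigma$-compact space is $\sigma$-compact, so
\begin{equation}\label{eq:sigma}
\text{a topological group generated by a $\sigma$-compact subspace is $\sigma$-compact.}
\end{equation}
By Theorem~\ref{thm:analytic} the same holds when $X$ is Hurewicz and analytic. In $(\ast)$ definability is required of $G$ and not of $X$, and one may expect that this suffices: if the finite powers of $\widetilde X$ inherit the Menger property, then $G$ is Menger and Theorem~\ref{thm:analytic} applies to $G$ itself. This argument works wherever the Menger property is productive, and a different argument works for Polish groups in ZFC.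

\begin{theorem}\label{thm:miller}
In the Miller model, every analytic (in particular, every Borel) topological group generated by a Menger (in particular, a Hurewicz) subspace is $\sigma$-compact. So $(\ast)$ fails there.
\end{theorem}

\begin{theorem}[ZFC]\label{thm:polish}
A Polish group generated by a Hurewicz subspace is $\sigma$-compact.
\end{theorem}

The expectation is nevertheless not a theorem of ZFC. A group is \emph{Boolean} if $x+x=0$ for all its elements $x$; such groups are abelian and are written additively.

\begin{theorem}[CH]\label{thm:ch}
There are a Borel, non-$\sigma$-compact subgroup $G$ of a compact metrizable Boolean group and a Hurewicz subspace $X\subseteq G$ that generates $G$.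
\end{theorem}

By Theorem~\ref{thm:polish}, the group in Theorem~\ref{thm:ch} can never be Polish.

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then so are $\mathrm{ZFC}+(\ast)$ and $\mathrm{ZFC}+\neg(\ast)$; that is, $(\ast)$ is independent of ZFC. More generally, let $P$ be any property between Hurewicz and Menger, and let $\mathcal C$ be any class of separable metrizable groups that contains the Borel groups and consists of analytic groups. Then the statement ``some non-$\sigma$-compact $G\in\mathcal C$ is generated by a subspace with property $P$'' is independent of ZFC.
\end{corollary}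

\begin{proof}
If ZFC is consistent, then so is $\mathrm{ZFC}+\mathrm{CH}$, and so is the theory of the Miller model, which is obtained by forcing. Under CH, the group of Theorem~\ref{thm:ch} is Borel, hence in $\mathcal C$, and its generating subspace is Hurewicz, hence has $P$. In the Miller model, a group $G\in\mathcal C$ generated by a subspace with property $P$ is an analytic group generated by a Menger subspace, so it is $\sigma$-compact by Theorem~\ref{thm:miller}. The first claim is the case where $P$ is the Hurewicz property and $\mathcal C$ is the class of Borel groups.
\end{proof}

Section~\ref{sec:negative} proves Theorems~\ref{thm:miller} and~\ref{thm:polish}. The remaining sections prove Theorem~\ref{thm:ch}: Section~\ref{sec:recursion} isolates the use of CH and reduces the theorem to four conditions provable in ZFC, Section~\ref{sec:groups} translates these into properties of a $2$-coloring of the Cantor set, and Section~\ref{sec:toy} tests the simplest coloring, which shows both the mechanism and the obstacle that Sections~\ref{sec:coloring} and~\ref{sec:boxes} remove.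

\section{Separation by $K_\sigma$ sets and the two negative results}\label{sec:negative}

A subset of a space is $K_\sigma$ if it is a countable union of compact sets. In a compact metrizable space these are the countable unions of closed sets. Inside such a space the Hurewicz property is a separation property, and we use it only in this form: one direction gives Theorem~\ref{thm:polish}, the other is the criterion used for Theorem~\ref{thm:ch}.

\begin{lemma}\label{lem:separation}
Let $K$ be a compact metrizable space and $X\subseteq K$. Then $X$ is Hurewicz if and only if for every $K_\sigma$ set $R\subseteq K\setminus X$ there is a $K_\sigma$ set $L$ with $X\subseteq L\subseteq K\setminus R$.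
\end{lemma}

\begin{proof}
Let $X$ be Hurewicz and let $R=\bigcup_kF_k$ be disjoint from $X$, with $F_k$ compact. For each $n$ consider the open sets $O\subseteq K$ with $\overline O\cap(F_0\cup\dots\cup F_n)=\emptyset$. Every point of $X$ has positive distance from the compact set $F_0\cup\dots\cup F_n$, so these sets cover $X$. The Hurewicz property, applied to their traces on $X$, gives finite unions $V_n$ of such sets with every $x\in X$ in $V_n$ for almost all $n$. Put $L=\bigcup_m\bigcap_{n\ge m}\overline{V_n}$. This is a $K_\sigma$ set containing $X$. A point of $L$ lies in $\overline{V_n}$ for almost all $n$, while $\overline{V_n}\cap F_k=\emptyset$ for $n\ge k$; hence $L\cap F_k=\emptyset$ for every $k$.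

Conversely, assume the separation property and let $(u_n)$ be open covers of $X$. For $u\in u_n$ choose an open $\tilde u\subseteq K$ with $\tilde u\cap X=u$, and put $O_n=\bigcup_{u\in u_n}\tilde u\supseteq X$. The set $R=\bigcup_n(K\setminus O_n)$ is $K_\sigma$ and disjoint from $X$. So there are compact sets $K_0\subseteq K_1\subseteq\cdots$ with $X\subseteq\bigcup_nK_n\subseteq\bigcap_nO_n$. Since $K_n\subseteq O_n$, there is a finite $v_n\subseteq u_n$ with $K_n\subseteq\bigcup\{\tilde u:u\in v_n\}$. If $x\in X$, then $x\in K_m$ for some $m$, and $x\in\bigcup v_n$ for all $n\ge m$.
\end{proof}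

\begin{proof}[Proof of Theorem~\ref{thm:polish}]
Let $G$ be a Polish group generated by a Hurewicz subspace $X$. Embed the space $G$ in the Hilbert cube and let $K$ be its closure. A Polish subspace of a metrizable space is $G_\delta$, so $R=K\setminus G$ is $K_\sigma$; this is the only use of Polishness. Lemma~\ref{lem:separation} gives a $K_\sigma$ set $L$ with $X\subseteq L\subseteq G$. Then $L$ generates $G$, and $G$ is $\sigma$-compact by \eqref{eq:sigma}.
\end{proof}

For Theorem~\ref{thm:miller} we need three closure properties of the Menger property. It passes to continuous images: pull the covers back. It passes to closed subspaces: extend the members of each cover to open subsets of the whole space and add the complement of the subspace. It passes to countable unions $\bigcup_kX_k$: split $\omega$ into infinite sets $I_k$ and cover $X_k$ by finite selections from the covers $u_n$, $n\in I_k$. Preservation under products is a different matter. The \emph{Miller model} is the extension of a model of GCH by the countable support iteration of length $\omega_2$ of Miller forcing; we use only the following fact about it.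

\begin{theorem}[Zdomskyy \cite{Zdo18}]\label{thm:products}
In the Miller model, the Menger property is preserved by finite products of metrizable spaces.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:miller}]
Work in the Miller model, and let $G$ be an analytic group generated by a Menger subspace $X$. Inversion is a homeomorphism, so $\widetilde X=X\cup X^{-1}\cup\{1\}$ is a union of three Menger spaces and is Menger. It is metrizable, so every $\widetilde X^{\,n}$ is Menger by Theorem~\ref{thm:products}. The group $G$ is the union of the images of the spaces $\widetilde X^{\,n}$ under multiplication, so it is Menger. By Theorem~\ref{thm:analytic}, $G$ is $\sigma$-compact.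
\end{proof}

\section{The recursion under CH}\label{sec:recursion}

Let $G$ be a subgroup of a compact metrizable group $\Lambda$. By Lemma~\ref{lem:separation}, to build a Hurewicz set $X\subseteq G$ we must deal with every $K_\sigma$ set $R\subseteq\Lambda$, and under CH we can list these sets in type $\omega_1$. There are two ways to deal with $R$: put a point of $R$ into $X$, so that nothing is required of $R$, or promise that all later points of $X$ will come from a fixed $K_\sigma$ set $L$ disjoint from $R$. The countably many points chosen earlier can be added to $L$ at no cost. The difficulty is that the promises accumulate, and after countably many of them there must still be room to generate any given element of $G$. The next proposition lists what is needed. It contains the only use of CH.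

\begin{proposition}[CH]\label{prop:recursion}
Let $\Lambda$ be a compact metrizable abelian group, $G\subseteq\Lambda$ a subgroup and $E\subseteq G$ a nonempty set. Let $\le$ be a reflexive and transitive relation on a nonempty set $\mathcal Z$, and let $L(Z)\subseteq\Lambda$ be a $K_\sigma$ set for each $Z\in\mathcal Z$. Assume:
\begin{enumerate}
\item[(L1)] if $Z'\le Z$, then $L(Z')\subseteq L(Z)$;
\item[(L2)] every $\le$-decreasing sequence $(Z^\beta)_{\beta<\alpha}$ with $\alpha<\omega_1$ has a lower bound in $\mathcal Z$;
\item[(L3)] for every $Z\in\mathcal Z$, every element of $E$ is a sum of two points of $G\cap L(Z)$;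
\item[(L4)] for every $Z\in\mathcal Z$ and every $K_\sigma$ set $R\subseteq\Lambda$, either $R\cap G\cap L(Z)\ne\emptyset$ or there is $Z'\le Z$ with $L(Z')\cap R=\emptyset$.
\end{enumerate}
Then there is a Hurewicz subspace $X\subseteq G$ with $E\subseteq X+X$.
\end{proposition}

\begin{proof}
The space $\Lambda$ has a countable base, so it has at most $2^{\aleph_0}$ points, at most $2^{\aleph_0}$ closed sets and at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ $K_\sigma$ sets. By CH we enumerate, with repetitions if necessary, the $K_\sigma$ subsets of $\Lambda$ as $(R_\alpha)_{\alpha<\omega_1}$ and $E$ as $(e_\alpha)_{\alpha<\omega_1}$. By recursion we choose a decreasing sequence $(Z^\alpha)_{\alpha<\omega_1}$ in $\mathcal Z$ and finite sets $X_\alpha\subseteq G\cap L(Z^\alpha)$. At stage $\alpha$, let $Z$ be a lower bound of $(Z^\beta)_{\beta<\alpha}$, given by (L2).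
\begin{itemize}
\item \emph{Case 1: $R_\alpha\cap G\cap L(Z)=\emptyset$.} Use (L4) to choose $Z^\alpha\le Z$ with $L(Z^\alpha)\cap R_\alpha=\emptyset$.
\item \emph{Case 2: $R_\alpha\cap G\cap L(Z)\neq\emptyset$.} Let $Z^\alpha=Z$ and put a point of this set into $X_\alpha$.
\end{itemize}
In both cases use (L3) to write $e_\alpha=a_\alpha+b_\alpha$ with $a_\alpha,b_\alpha\in G\cap L(Z^\alpha)$, and put $a_\alpha$ and $b_\alpha$ into $X_\alpha$. Let $X=\bigcup_{\alpha<\omega_1}X_\alpha$. Then $X\subseteq G$ and $E\subseteq X+X$.

We verify the criterion of Lemma~\ref{lem:separation}. Let $R$ be a $K_\sigma$ set disjoint from $X$, say $R=R_\alpha$. Case~2 did not occur at stage $\alpha$, since it puts a point of $R_\alpha$ into $X$. So $L(Z^\alpha)\cap R=\emptyset$. For $\beta\ge\alpha$ we have $X_\beta\subseteq L(Z^\beta)\subseteq L(Z^\alpha)$ by (L1). The set $L=L(Z^\alpha)\cup\bigcup_{\beta<\alpha}X_\beta$ therefore contains $X$. It is $K_\sigma$ because the second part is countable, and it is disjoint from $R$ because the second part is contained in $X$.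
\end{proof}

CH makes the recursion short enough that every stage has only countably many predecessors; this is used in the appeal to (L2) and in the countability of $\bigcup_{\beta<\alpha}X_\beta$. By Theorem~\ref{thm:miller}, some hypothesis beyond ZFC is necessary.

Suppose that $E$ generates $G$ and that $G$ is not $\sigma$-compact. Then no $L(Z)$ is contained in $G$, since otherwise (L3) and \eqref{eq:sigma} would make $G$ $\sigma$-compact. On the other hand (L4) says in particular that $L(Z)$ can be moved off any $K_\sigma$ subset of $\Lambda\setminus G$. So we need a group for which the $K_\sigma$ subsets of its complement are small in a sense that we control. If $G$ is $G_\delta$ in $\Lambda$ this is impossible, because $R=\Lambda\setminus G$ is then $K_\sigma$, in accordance with Theorem~\ref{thm:polish}.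

\section{Groups from colorings}\label{sec:groups}

To control the complement of $G$ we take $G$ to be the graph of a homomorphism $H\to\mathbb Z_2$, where $H$ is freely generated, as a Boolean group, by a copy of the Cantor set. Freeness lets us prescribe the homomorphism arbitrarily on the generators, and questions about $G$ become questions about this prescription.

In this section $Y$ is a space homeomorphic to the Cantor set $2^\omega$ and $\chi:Y\to\mathbb Z_2$ is a Borel function, called a \emph{coloring}. Put $Y_t=\chi^{-1}(t)$ for $t\in\mathbb Z_2$. Let $\mathcal U$ be the set of clopen subsets of $Y$. It is countable, since by compactness each clopen set is a finite union of sets from a fixed countable clopen base. Let $\Gamma=\mathbb Z_2^{\,\mathcal U}$ and define $\delta:Y\to\Gamma$ by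
\[
\delta(y)(U)=1\iff y\in U .
\]
Each coordinate of $\delta$ is the characteristic function of a clopen set, so $\delta$ is continuous. For a finite $F\subseteq Y$ write $\delta(F)^+=\sum_{y\in F}\delta(y)$. If $F\neq\emptyset$, pick $y\in F$ and a clopen $U$ with $U\cap F=\{y\}$; then $\delta(F)^+(U)=1$, so $\delta(F)^+\ne0$. Since $\delta(F)^++\delta(F')^+=\delta(F\triangle F')^+$, the map $F\mapsto\delta(F)^+$ is injective. In particular $\delta$ is injective, hence a homeomorphism of the compact space $Y$ onto $\delta(Y)$, and every element of $H=\langle\delta(Y)\rangle$ is $\delta(F)^+$ for exactly one finite $F$. So $\hat\chi(\delta(F)^+)=\sum_{y\in F}\chi(y)$ defines a homomorphism $\hat\chi:H\to\mathbb Z_2$. Let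
\[
\Lambda=\Gamma\times\mathbb Z_2,\qquad g(y)=(\delta(y),\chi(y)),\qquad G=\langle g(y):y\in Y\rangle .
\]
Then $\Lambda$ is a compact metrizable Boolean group and $G=\{(h,\hat\chi(h)):h\in H\}$. For $e,z\in Y$ and $t\in\mathbb Z_2$ this gives
\begin{equation}\label{eq:graph}
(\delta(z),t)\in G\iff\chi(z)=t,\qquad(\delta(e)+\delta(z),0)\in G\iff\chi(e)=\chi(z).
\end{equation}

We recall two facts of descriptive set theory. By the Lusin--Souslin theorem, if $f$ is a Borel map between Polish spaces and $f$ is injective on a Borel set $A$, then $f(A)$ is Borel. Also, a separable metrizable space that is Borel in one Polish space is Borel in every Polish space in which it is embedded; this follows from the fact that a homeomorphism between subsets of two Polish spaces extends to a homeomorphism between $G_\delta$ subsets.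

\begin{lemma}\label{lem:group}
The group $G$ is a Borel group. The set $\delta(Y_0)\times\{0\}$ is a closed subset of $G$ homeomorphic to $Y_0$. If $Y_0$ is not $\sigma$-compact, then neither is $G$.
\end{lemma}

\begin{proof}
Identify $Y$ with $2^\omega$ and order it lexicographically. The set $\Delta_n=\{(y_1,\dots,y_n):y_1<\dots<y_n\}$ is open in $Y^n$. The map $(y_1,\dots,y_n)\mapsto\sum_ig(y_i)$ is Borel, because $\delta$ is continuous and $\chi$ is Borel, and it is injective on $\Delta_n$, because its first coordinate determines the set $\{y_1,\dots,y_n\}$. By the Lusin--Souslin theorem the image of $\Delta_n$ is Borel in $\Lambda$. The group $G$ is the union of $\{0\}$ and these images, so it is Borel in $\Lambda$ and therefore in its completion.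

By \eqref{eq:graph}, $\delta(Y_0)\times\{0\}$ is the intersection of $G$ with the compact set $\delta(Y)\times\{0\}$, so it is closed in $G$; it is homeomorphic to $Y_0$ through $\delta$. A closed subspace of a $\sigma$-compact space is $\sigma$-compact, which gives the last claim.
\end{proof}

We want to apply Proposition~\ref{prop:recursion} with $E=g(Y)$, and we need $K_\sigma$ sets that satisfy (L3) and are as small as possible. Fix $A\subseteq Y$, thought of as small. If $z\in A$ has the same color as $e\in Y$, then $g(e)=(\delta(e)+\delta(z),0)+g(z)$, and both summands lie in $G$. To obtain a $K_\sigma$ set containing all these summands we drop the conditions that mention $\chi$: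
\[
L[A]=\{(\delta(e)+\delta(z),0):e\in Y,\ z\in A\}\ \cup\ \{(\delta(z),t):z\in A,\ t\in\mathbb Z_2\}.
\]
To decide when $L[A]$ misses a set $R\subseteq\Lambda$, define the \emph{traces} of $R$ on $Y$:
\[
S(R)=\{z\in Y:\exists e\in Y\ (\delta(e)+\delta(z),0)\in R\},\qquad S^t(R)=\{z\in Y:(\delta(z),t)\in R\}\quad(t\in\mathbb Z_2).
\]

\begin{lemma}\label{lem:L}
Let $A\subseteq Y$ and $R\subseteq\Lambda$.
\begin{enumerate}
\item[(a)] If $A$ is $K_\sigma$, then so is $L[A]$. If $A'\subseteq A$, then $L[A']\subseteq L[A]$.
\item[(b)] If $\chi$ takes both values on $A$, then every $g(e)$, $e\in Y$, is a sum of two points of $G\cap L[A]$.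
\item[(c)] $L[A]\cap R=\emptyset$ if and only if $A$ is disjoint from $S(R)$, $S^0(R)$ and $S^1(R)$.
\item[(d)] If $R$ is compact, then its three traces are compact.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The two parts of $L[A]$ are continuous images of $Y\times A$ and $A\times\mathbb Z_2$. (b) Choose $z\in A$ with $\chi(z)=\chi(e)$. Then $(\delta(e)+\delta(z),0)$ and $g(z)$ lie in $L[A]$, they lie in $G$ by \eqref{eq:graph}, and their sum is $(\delta(e),\chi(z))=g(e)$. (c) This restates the definitions. (d) $S^t(R)$ is the preimage of $R$ under a continuous map on $Y$, and $S(R)$ is the projection of the closed subset $\{(e,z):(\delta(e)+\delta(z),0)\in R\}$ of $Y\times Y$.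
\end{proof}

So the task is now to find a coloring and a family of $K_\sigma$ sets $A\subseteq Y$, each containing both colors, such that the traces of any $K_\sigma$ set $R$ missing $G\cap L[A]$ can be avoided by a smaller member of the family.

\section{The case of one coordinate}\label{sec:toy}

From now on $C=2^\omega$ and $D\subseteq C$ is a fixed countable dense set. Every nonempty clopen subset of $C$ meets $D$, and it meets $C\setminus D$ because it is uncountable. In this section only, take $Y=C$, $Y_0=D$, $Y_1=C\setminus D$, and let the sets $A$ be the nonempty clopen sets. Each of them contains both colors, so (L3) holds.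

\emph{One compact set can be avoided.} Let $R\subseteq\Lambda$ be compact and disjoint from $G\cap L[C]$. By \eqref{eq:graph}, $S^0(R)\subseteq C\setminus D$ and $S^1(R)\subseteq D$. These are closed sets missing a dense set, so they are nowhere dense. The trace $S(R)$ is the projection to the second coordinate of the compact set
\[
P=\{(e,z)\in C\times C:(\delta(e)+\delta(z),0)\in R\},
\]
and by \eqref{eq:graph} every pair in $P$ has two different colors: exactly one of $e,z$ is in $D$. Suppose that $S(R)$ contains a nonempty clopen set $U$. Let $P_d=\{z:(d,z)\in P\}$ for $d\in D$. If $z\in U\setminus D$, then some $e$ has $(e,z)\in P$, and $e\in D$. If $z\in P_d$ with $d\in D$, then $z\notin D$. Hence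
\[
U\setminus D=U\cap\bigcup_{d\in D}P_d .
\]
Each $P_d$ is compact and misses $D$, so it is nowhere dense, and $U$ is the union of a countable set and countably many nowhere dense sets. This contradicts the Baire category theorem. So all three traces are closed and nowhere dense, some nonempty clopen $A$ misses them, and $L[A]\cap R=\emptyset$.

This is the main idea. A compact relation $P$ that flips colors and is defined at every point of $U$ transfers the complexity of one color class to the other: $D$ is $F_\sigma$, so $U\setminus D$ would be $F_\sigma$, which it is not. A coloring whose two classes have different complexity admits no such relation, and therefore the compact sets that miss $G$ have small traces.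

\emph{Countably many compact sets cannot be avoided.} The countable set $R=\{(\delta(d),1):d\in D\}$ is disjoint from $G$, and $S^1(R)=D$. If $L[A]\cap R=\emptyset$, then $A\subseteq C\setminus D$, and by \eqref{eq:graph} the set $G\cap L[A]$ is contained in $\langle g(C\setminus D)\rangle$, which contains no $g(d)$ with $d\in D$. So (L3) and (L4) cannot both hold for sets of the form $L[A]$. Condition (L2) fails as well, since a decreasing sequence of nonempty clopen sets may shrink to a point.

Both failures have the same cause: one coordinate cannot absorb infinitely many shrinkings. The remedy is to take $Y=C^\omega$, to use products of clopen sets, and to spend finitely many fresh coordinates on each requirement. For example, given points $s_0,s_1,\ldots\in C^\omega$, choose nonempty clopen sets $Z_n\subseteq C\setminus\{s_0(n),\dots,s_n(n)\}$; then no $s_j$ satisfies $s_j(n)\in Z_n$ for almost all $n$. For this to help, the color of a point must not depend on finitely many of its coordinates, and every product of clopen sets must still see the different complexity of the two color classes.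

\section{A coloring that cannot be flipped}\label{sec:coloring}

\subsection*{Borel classes up to level $\omega$}
In a metrizable space $M$, $\Sigma^0_1$ is the class of open sets, $\Pi^0_\xi$ is the class of complements of $\Sigma^0_\xi$ sets, and for $\xi>1$ the class $\Sigma^0_\xi$ consists of the countable unions of sets from $\bigcup_{\eta<\xi}\Pi^0_\eta$. Thus $\Sigma^0_2=F_\sigma$ and $\Pi^0_2=G_\delta$, and a $\Sigma^0_\omega$ set is a countable union of sets from $\bigcup_{n<\omega}\Pi^0_n$. We use these standard facts.
\begin{enumerate}
\item[(B1)] $\Sigma^0_\eta\cup\Pi^0_\eta\subseteq\Sigma^0_\xi\cap\Pi^0_\xi$ for $\eta<\xi$.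
\item[(B2)] $\Sigma^0_\xi$ is closed under countable unions and finite intersections; $\Sigma^0_\xi$ and $\Pi^0_\xi$ are closed under continuous preimages.
\item[(B3)] A subset of a subspace $M'\subseteq M$ is $\Sigma^0_\xi$ in $M'$ if and only if it is the trace on $M'$ of a $\Sigma^0_\xi$ subset of $M$. With (B1) and (B2): if $M'$ is closed in $M$, a $\Sigma^0_\omega$ subset of $M'$ is $\Sigma^0_\omega$ in $M$.
\item[(B4)] There is a set $W\subseteq2^\omega$ in $\Sigma^0_\omega\setminus\Pi^0_\omega$.
\end{enumerate}

In Section~\ref{sec:toy} the transfer of complexity rested on the fact that projections of $K_\sigma$ sets are $K_\sigma$. Higher Borel classes are not handled by projecting, so we replace the relation $P$ by a function whose graph lies in $P$ and take preimages. This function is not continuous, and neither is the map that reads off which coordinates of a point of $C^\omega$ lie in $D$. Each of the two raises Borel classes by a finite amount, so a set in $\Sigma^0_n\setminus\Pi^0_n$ with $n$ finite would not give a contradiction in this way. At level $\omega$ finite shifts are absorbed.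

\begin{lemma}\label{lem:shift}
Let $h:M\to M'$ be a map between metrizable spaces such that preimages of open sets are $\Sigma^0_3$. Then preimages of $\Sigma^0_\omega$ sets are $\Sigma^0_\omega$.
\end{lemma}

\begin{proof}
We show by induction on $n\ge1$ that preimages of $\Sigma^0_n$ sets are $\Sigma^0_{n+2}$; taking complements, preimages of $\Pi^0_n$ sets are then $\Pi^0_{n+2}$. The case $n=1$ is the hypothesis. A $\Sigma^0_{n+1}$ set is a countable union of sets in $\Pi^0_k$, $k\le n$, so its preimage is a countable union of sets in $\Pi^0_{k+2}$, $k\le n$, and is $\Sigma^0_{n+3}$. Finally, the preimage of a countable union of sets from $\bigcup_n\Pi^0_n$ is again such a union.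
\end{proof}

For $t\in2^k$ let $[t]$ be the set of elements of $2^\omega$ that extend $t$.

\begin{lemma}\label{lem:selector}
Let $Y$ be homeomorphic to $2^\omega$, let $B$ be a compact metrizable space and let $P\subseteq Y\times B$ be a compact set whose projection to $B$ is all of $B$. There is a map $h:B\to Y$ with $(h(z),z)\in P$ for all $z\in B$ such that preimages of open sets are $\Sigma^0_2$.
\end{lemma}

\begin{proof}
Identify $Y$ with $2^\omega$ and let $h(z)$ be the lexicographically least element of the nonempty compact set $\{e:(e,z)\in P\}$. For $t\in2^k$ let $B_t$ be the projection of $P\cap([t]\times B)$ to $B$, a compact set. The first $k$ digits of $h(z)$ form the lexicographically least $t\in2^k$ with $z\in B_t$. So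
\[
h^{-1}([t])=B_t\setminus\bigcup\{B_{t'}:t'\in2^k,\ t'<_{\mathrm{lex}}t\},
\]
the intersection of a closed set and an open set, which is $\Sigma^0_2$. Every open subset of $2^\omega$ is a countable union of sets $[t]$.
\end{proof}

\subsection*{A tail set of class $\Sigma^0_\omega$}
Call $\mathcal T\subseteq2^\omega$ a \emph{tail set} if $x\in\mathcal T\iff x'\in\mathcal T$ whenever $x(n)=x'(n)$ for almost all $n$. Closing the set $W$ of (B4) under finite changes could destroy its complexity. We first spread it out so that distinct points differ in infinitely many places.

\begin{lemma}\label{lem:tailset}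
There is a tail set $\mathcal T\subseteq2^\omega$ in $\Sigma^0_\omega\setminus\Pi^0_\omega$.
\end{lemma}

\begin{proof}
Fix a bijection between $\omega$ and the set $2^{<\omega}$ of finite binary sequences, and use it to identify $2^\omega$ with $2^{(2^{<\omega})}$. Let $b:2^\omega\to2^{(2^{<\omega})}$ send $w$ to the characteristic function of the branch $\{w|n:n\in\omega\}$. The value $b(w)(t)$ depends only on the first $|t|$ digits of $w$, so $b$ is continuous. If $w\ne w'$, then for all large $n$ the node $w|n$ is on the branch of $w$ and not on that of $w'$, so $b(w)$ and $b(w')$ differ in infinitely many places. In particular $b$ is a homeomorphism onto a compact set, and $b(W)$ is $\Sigma^0_\omega$ by (B3).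

Let $\mathcal T$ be the set of all points that differ from some point of $b(W)$ in finitely many places. It is a tail set. It is the union of the countably many translates $b(W)+a$, where $a$ is finitely supported and addition is coordinatewise modulo $2$; translations are homeomorphisms, so $\mathcal T\in\Sigma^0_\omega$ by (B2). If $b(w')\in\mathcal T$, then $b(w')$ differs from $b(w)$ in finitely many places for some $w\in W$, so $w'=w$. Hence $b^{-1}(\mathcal T)=W$, and $\mathcal T\in\Pi^0_\omega$ would give $W\in\Pi^0_\omega$ by (B2).
\end{proof}

\subsection*{The coloring}
From now on $Y=C^\omega$, which is homeomorphic to $2^\omega$. Each coordinate of a point of $Y$ stores one bit, namely whether it lies in $D$. Both values of this bit remain available after the coordinate is restricted to a nonempty clopen set, and this is the reason for using $D$. Define $T:Y\to2^\omega$ by $T(z)(n)=1\iff z(n)\notin D$, fix $\mathcal T$ as in Lemma~\ref{lem:tailset}, and put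
\[
Y_0=T^{-1}(\mathcal T),\qquad Y_1=Y\setminus Y_0,\qquad\chi=\text{the characteristic function of }Y_1 .
\]
Since $\mathcal T$ is a tail set,
\begin{equation}\label{eq:tail}
\chi(z)=\chi(z')\quad\text{whenever }z(n)=z'(n)\text{ for almost all }n.
\end{equation}
A \emph{box} is a set $Z=\prod_{n\in\omega}Z_n\subseteq Y$ with every $Z_n\subseteq C$ nonempty and clopen. Boxes are compact, and $Y$ is a box. Let $\mathcal Z$ be the set of all boxes. The next lemma gives an upper bound for the complexity of $Y_0$ and a lower bound that holds inside every box.

\begin{lemma}\label{lem:complexity}
\begin{enumerate}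
\item[(a)] $Y_0$ is $\Sigma^0_\omega$ in $Y$; in particular $\chi$ is Borel.
\item[(b)] For every box $Z$, the set $Z\cap Y_0$ is not $\Pi^0_\omega$ in $Z$, and $\chi$ takes both values on $Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $\{z:z(n)\in D\}=\bigcup_{d\in D}\{z:z(n)=d\}$ is $\Sigma^0_2$ and its complement is $\Pi^0_2$; both are $\Sigma^0_3$ by (B1). For $t\in2^k$, $T^{-1}([t])$ is an intersection of $k$ such sets, so it is $\Sigma^0_3$, and so are the $T$-preimages of all open sets. Lemma~\ref{lem:shift} applies to $T$.

(b) Pick $d_n\in Z_n\cap D$ and $c_n\in Z_n\setminus D$. Define $\theta:2^\omega\to Z$ by $\theta(x)(n)=d_n$ if $x(n)=0$ and $\theta(x)(n)=c_n$ if $x(n)=1$. The map $\theta$ is continuous and $T(\theta(x))=x$, so $\theta^{-1}(Z\cap Y_0)=\mathcal T$. By (B2), $Z\cap Y_0$ is not $\Pi^0_\omega$ in $Z$. In particular it is neither $\emptyset$ nor $Z$, since these sets are closed.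
\end{proof}

We can now prove the analogue of the Baire category argument of Section~\ref{sec:toy}.

\begin{proposition}\label{prop:noflip}
Let $Z$ be a box and let $P\subseteq Y\times Z$ be a compact set whose projection to $Z$ is all of $Z$. Then there is $(e,z)\in P$ with $\chi(e)=\chi(z)$.
\end{proposition}

\begin{proof}
Suppose that $\chi(e)\ne\chi(z)$ for all $(e,z)\in P$, and let $h:Z\to Y$ be given by Lemma~\ref{lem:selector}. Then $\chi(h(z))\neq\chi(z)$ for all $z\in Z$, that is, $Z\cap Y_1=h^{-1}(Y_0)$. By Lemma~\ref{lem:complexity}(a) and Lemma~\ref{lem:shift}, this set is $\Sigma^0_\omega$ in $Z$. Its complement $Z\cap Y_0$ is then $\Pi^0_\omega$ in $Z$, contrary to Lemma~\ref{lem:complexity}(b).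
\end{proof}

\section{Boxes modulo finitely many coordinates}\label{sec:boxes}

A decreasing sequence of boxes can shrink to a point, so inclusion does not satisfy (L2). Inclusion in almost all coordinates does. For boxes $Z,Z'$ write $Z'\le^*Z$ if $Z'_n\subseteq Z_n$ for almost all $n$; this relation is reflexive and transitive. The set attached to $Z$ must be monotone for $\le^*$, so we replace $Z$ by
\[
Z^*=\{z\in Y:z(n)\in Z_n\text{ for almost all }n\}=\bigcup_m\Big(C^m\times\prod_{n\ge m}Z_n\Big).
\]
This is a $K_\sigma$ set containing $Z$, and $Z'\le^*Z$ implies $(Z')^*\subseteq Z^*$. With $\delta$, $\Lambda$, $g$, $G$ and $L[\,\cdot\,]$ defined from the coloring $\chi$ as in Section~\ref{sec:groups}, put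
\[
L(Z)=L[Z^*].
\]

\begin{lemma}\label{lem:lowerbound}
Every $\le^*$-decreasing sequence $(Z^\beta)_{\beta<\alpha}$ of boxes with $\alpha<\omega_1$ has a $\le^*$-lower bound in $\mathcal Z$.
\end{lemma}

\begin{proof}
For $\alpha=0$ take $Y$, and for a successor $\alpha$ take the last term. For a limit $\alpha$ choose $\beta_0<\beta_1<\cdots$ cofinal in $\alpha$, and choose $0=m_0<m_1<\cdots$ such that $Z^{\beta_i}_n\subseteq Z^{\beta_{k}}_n$ for all $k\le i$ and $n\ge m_i$. Put $Z_n=Z^{\beta_i}_n$ for $m_i\le n<m_{i+1}$. Then $Z=\prod_nZ_n$ is a box. If $n\ge m_k$, then $m_i\le n<m_{i+1}$ for some $i\ge k$, so $Z_n=Z^{\beta_i}_n\subseteq Z_n^{\beta_k}$. Thus $Z\le^*Z^{\beta_k}$ for every $k$, and given $\beta<\alpha$ we pick $k$ with $\beta\le\beta_k$ and get $Z\le^*Z^{\beta_k}\le^*Z^\beta$.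
\end{proof}

The price of passing to $Z^*$ is that for (L4) we must move the whole set $(Z')^*$, not only $Z'$, off the traces. The right notion of largeness therefore concerns tails. Let $\pi_N:Y\to C^{[N,\infty)}$ be the restriction to the coordinates $n\ge N$. A set $S\subseteq Y$ is \emph{$Z$-large} if $\pi_N(Z)\subseteq\pi_N(S)$ for some $N$, that is, if every $z\in Z$ agrees on $[N,\infty)$ with some point of $S$. Such a set meets $(Z')^*$ for every box $Z'\subseteq Z$. For compact sets this is the only obstruction, even for countably many of them at once.

\begin{lemma}\label{lem:avoid}
Let $Z$ be a box and let $S_j$, $j\in\omega$, be compact subsets of $Y$, none of which is $Z$-large. Then there is a box $Z'\subseteq Z$ with $(Z')^*\cap\bigcup_jS_j=\emptyset$.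
\end{lemma}

\begin{proof}
Let $(j_i)_{i\in\omega}$ be a sequence in which every element of $\omega$ occurs infinitely often. We choose $0=N_0<N_1<\cdots$ and nonempty clopen sets $Z'_n\subseteq Z_n$ such that for each $i$
\begin{equation}\label{eq:block}
\text{no }s\in S_{j_i}\text{ satisfies }s(n)\in Z'_n\text{ for all }n\text{ with }N_i\le n<N_{i+1}.
\end{equation}
Suppose that $N_i$ and the sets $Z'_n$, $n<N_i$, are chosen. Since $S_{j_i}$ is not $Z$-large, there is $z\in Z$ with $\pi_{N_i}(z)\notin\pi_{N_i}(S_{j_i})$. The set $\pi_{N_i}(S_{j_i})$ is compact, so a basic neighborhood of $\pi_{N_i}(z)$ misses it: there are $N_{i+1}>N_i$ and clopen sets $U_n\ni z(n)$, $N_i\le n<N_{i+1}$, such that no $s\in S_{j_i}$ has $s(n)\in U_n$ for all these $n$. Put $Z'_n=Z_n\cap U_n$ for $N_i\le n<N_{i+1}$; this set is clopen and contains $z(n)$.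

Let $Z'=\prod_nZ'_n$. Suppose that $s\in S_j\cap(Z')^*$, and let $m$ be such that $s(n)\in Z'_n$ for $n\ge m$. Choose $i$ with $j_i=j$ and $N_i\ge m$. Then $s$ contradicts \eqref{eq:block}.
\end{proof}

Compactness of $S_j$ is what confines each requirement to a finite block of coordinates, so that no coordinate is shrunk twice. It remains to see that a large trace produces a point of $G$. This is the only place where the invariance \eqref{eq:tail} is used: largeness provides, for $z\in Z$, a point $s$ of the trace with the same tail, and we need $s$ to have the color of $z$.

\begin{lemma}\label{lem:dichotomy}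
Let $Z$ be a box and let $R\subseteq\Lambda$ be $K_\sigma$. Either $R\cap G\cap L(Z)\neq\emptyset$, or there is a box $Z'\le^*Z$ with $L(Z')\cap R=\emptyset$.
\end{lemma}

\begin{proof}
Write $R=\bigcup_jR_j$ with $R_j$ compact. The traces $S(R_j)$, $S^0(R_j)$, $S^1(R_j)$ are compact by Lemma~\ref{lem:L}(d). There are three cases.

\emph{No trace is $Z$-large.} Lemma~\ref{lem:avoid} gives a box $Z'\subseteq Z$ such that $(Z')^*$ misses all the traces. By Lemma~\ref{lem:L}(c), $L(Z')\cap R_j=\emptyset$ for all $j$.

\emph{Some $S^t(R_j)$ is $Z$-large,} say $\pi_N(Z)\subseteq\pi_N(S^t(R_j))$. By Lemma~\ref{lem:complexity}(b) there is $z\in Z$ with $\chi(z)=t$. Take $s\in S^t(R_j)$ with $\pi_N(s)=\pi_N(z)$. Then $s\in Z^*$, and $\chi(s)=t$ by \eqref{eq:tail}. The point $(\delta(s),t)$ lies in $R_j$, in $L(Z)$ and, by \eqref{eq:graph}, in $G$.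

\emph{Some $S(R_j)$ is $Z$-large,} say $\pi_N(Z)\subseteq\pi_N(S(R_j))$. Let
\[
P=\{(e,z)\in Y\times Z:\ \exists s\in Y\ \big(\pi_N(s)=\pi_N(z)\text{ and }(\delta(e)+\delta(s),0)\in R_j\big)\}.
\]
This set is compact, being the projection of a closed subset of $Y\times Z\times Y$. Given $z\in Z$, there is $s\in S(R_j)$ with $\pi_N(s)=\pi_N(z)$, and by the definition of $S(R_j)$ there is $e$ with $(\delta(e)+\delta(s),0)\in R_j$; so $P$ projects onto $Z$. By Proposition~\ref{prop:noflip} there is $(e,z)\in P$ with $\chi(e)=\chi(z)$. Let $s$ witness $(e,z)\in P$. Then $s\in Z^*$, and $\chi(s)=\chi(z)=\chi(e)$ by \eqref{eq:tail}. The point $(\delta(e)+\delta(s),0)$ lies in $R_j$, in $L(Z)$ and, by \eqref{eq:graph}, in $G$.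
\end{proof}

\section{The example under CH}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:ch}]
Let $\chi$ be the coloring of $Y=C^\omega$ from Section~\ref{sec:coloring}, and let $G\subseteq\Lambda$ be the group built from it in Section~\ref{sec:groups}. The coloring is Borel, so $G$ is a Borel group by Lemma~\ref{lem:group}. If $Y_0$ were $\sigma$-compact, it would be $\Sigma^0_2$ in $Y$ and hence $\Pi^0_\omega$ by (B1), contrary to Lemma~\ref{lem:complexity}(b) for the box $Y$. So $G$ is not $\sigma$-compact by Lemma~\ref{lem:group}.

Apply Proposition~\ref{prop:recursion} to $E=g(Y)$, the set $\mathcal Z$ of boxes with the relation $\le^*$, and the sets $L(Z)=L[Z^*]$. These are $K_\sigma$ and satisfy (L1) by Lemma~\ref{lem:L}(a). Condition (L2) is Lemma~\ref{lem:lowerbound}. Condition (L3) follows from Lemma~\ref{lem:L}(b), since $\chi$ takes both values on $Z\subseteq Z^*$ by Lemma~\ref{lem:complexity}(b). Condition (L4) is Lemma~\ref{lem:dichotomy}. Under CH we obtain a Hurewicz subspace $X\subseteq G$ with $g(Y)\subseteq X+X$. Since $g(Y)$ generates $G$, so does $X$.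
\end{proof}

\begin{remark}
The proof of Theorem~\ref{thm:miller} shows in ZFC that if a subspace $X$ generates a non-$\sigma$-compact analytic Boolean group $G$, then some finite power of $X$ is not Menger: $G$ is the union of $\{0\}$ and the sets of $n$-fold sums, which are continuous images of the powers $X^n$. For the set $X$ constructed above, the square already fails. We have $\delta(Y_0)\times\{0\}=g(Y_0)\subseteq X+X$, and this set is closed in $G$, Borel and not $\sigma$-compact. By Theorem~\ref{thm:analytic} it is not Menger. Hence $X+X$, which contains it as a closed subspace, is not Menger, and neither is $X\times X$, of which $X+X$ is a continuous image.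
\end{remark}

\begin{thebibliography}{9}

\bibitem{Arh}
A. V. Arhangel'skii, \emph{Hurewicz spaces, analytic sets, and fan tightness of function spaces}, Soviet Math. Dokl. 33 (1986).

\bibitem{Zdo05}
L. Zdomskyy, \emph{Can a Borel group be generated by a Hurewicz subspace?}, arXiv:math/0510162 (2005).

\bibitem{Zdo18}
L. Zdomskyy, \emph{Products of Menger spaces in the Miller model}, Adv. Math. 335 (2018).

\end{thebibliography}
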